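# A reflexive double triangle of subspaces

## 1. Three lines in the plane, and what comes back

Take $e_1=(1,0)$, $e_2=(0,1)$, $e_3=-e_1-e_2$ in $\mathbb C^2$, and look at the three lines $\mathbb Ce_1,\mathbb Ce_2,\mathbb Ce_3$. Which matrices leave all three lines invariant? Invariance of the first two lines makes the matrix diagonal, say with entries $\alpha,\beta$. It sends $e_3$ to $(-\alpha,-\beta)$, which is a multiple of $e_3$ only if $\alpha=\beta$. So the matrices in question are the scalars. Now go back: which subspaces are invariant under all scalars? All of them. We put in three lines and we got back every line.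

Compare this with the chain $\{0\}\subset\mathbb Ce_1\subset\mathbb C^2$. The matrices that leave it invariant are the upper triangular ones. The matrix that sends $(x,y)$ to $(y,0)$ is one of them, so an invariant line spanned by $(x,y)$ with $y\ne0$ would contain $e_1$, and then, being a line, it would be $\mathbb Ce_1$, which does not contain $(x,y)$. Here we get back exactly what we put in.

**Definition (subspace lattice, Alg, Lat, reflexive).** Let $\mathcal X$ be a complex Banach space and $\mathcal B(\mathcal X)$ the algebra of bounded operators on it. A *subspace lattice* in $\mathcal X$ is a family of closed subspaces that contains $\{0\}$ and $\mathcal X$ and is closed under intersections and closed linear spans. For a family $\mathfrak L$ of closed subspaces, $\operatorname{Alg}(\mathfrak L)=\{A\in\mathcal B(\mathcal X): A\mathcal N\subseteq\mathcal N\text{ for all }\mathcal N\in\mathfrak L\}$. For $\mathcal A\subseteq\mathcal B(\mathcal X)$, $\operatorname{Lat}(\mathcal A)$ is the lattice of all closed subspaces invariant under every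 operator in $\mathcal A$. A subspace lattice $\mathfrak L$ is *reflexive* if $\operatorname{Lat}\operatorname{Alg}(\mathfrak L)=\mathfrak L$.

The inclusion $\mathfrak L\subseteq\operatorname{Lat}\operatorname{Alg}(\mathfrak L)$ always holds. The chain above is reflexive; the three lines, together with $\{0\}$ and $\mathbb C^2$, are not. They are the smallest example of the following.

**Definition (double triangle).** A *double triangle subspace lattice* in $\mathcal X$ is a subspace lattice $\mathfrak T=\{\{0\},\mathcal K,\mathcal L,\mathcal M,\mathcal X\}$ with five distinct elements such that any two of $\mathcal K,\mathcal L,\mathcal M$ intersect in $\{0\}$ and any two of them have closed linear span $\mathcal X$.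

Let us try all finite-dimensional double triangles. There $\mathcal X=\mathcal K\oplus\mathcal L$, and since $\mathcal M$ meets $\mathcal K$ and $\mathcal L$ trivially and spans $\mathcal X$ with each of them, $\mathcal M$ is the graph of a linear bijection $\mathcal K\to\mathcal L$. If we use this bijection to identify $\mathcal K$ and $\mathcal L$ with one space $V$, we find
$$\mathcal X=V\otimes\mathbb C^2,\qquad \mathcal K=V\otimes e_1,\quad \mathcal L=V\otimes e_2,\quad \mathcal M=V\otimes e_3 .$$
An operator that preserves $\mathcal K$ and $\mathcal L$ is $A\oplus B$, and it preserves $\mathcal M$ only if $A=B$. So $\operatorname{Alg}(\mathfrak T)$ consists of the operators $T\otimes 1$, and $V\otimes e$ is invariant for *every* $e\in\mathbb C^2$, not only for $e_1,e_2,e_3$. No finite-dimensional double triangle is reflexive.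

So the question is whether any double triangle is reflexive: do there exist a complex Banach space and a double triangle in it that is reflexive? It is posed in Janko Bračič, "Reflexive subspace lattices in Banach spaces", arXiv:2402.08279 (2024). Three facts go with it. The first is the one just checked (Halmos). The second: if $\mathfrak T$ is reflexive, then $\mathcal X$ is infinite-dimensional and none of $\mathcal K+\mathcal L$, $\mathcal K+\mathcal M$, $\mathcal L+\mathcal M$ is closed. The third (Kissin): in a complex Hilbert space, $\mathfrak T$ is non-reflexive if $\operatorname{Alg}(\mathfrak T)$ contains a non-zero finite-rank operator. The answer to the question is yes.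

**Theorem A.** There are a separable complex Banach space $\mathcal X$ and a double triangle subspace lattice in $\mathcal X$ that is reflexive.

**Theorem B.** For every integer $n\ge3$ there are a separable complex Banach space $X$ and closed subspaces $K_1,\dots,K_n$ of $X$, all different from $\{0\}$ and $X$, with $K_a\cap K_b=\{0\}$ and $\overline{K_a+K_b}=X$ for all $a\ne b$, such that $\mathfrak L=\{\{0\},K_1,\dots,K_n,X\}$ is reflexive.

Theorem A is the case $n=3$ of Theorem B. We also prove a necessary condition, which extends the third fact to all Banach spaces and to compact operators, and which will show us why an obvious construction cannot work.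

**Theorem C.** If $\mathfrak T$ is a reflexive double triangle in a complex Banach space, then $\operatorname{Alg}(\mathfrak T)$ contains no non-zero compact operator.

Whether the space can be a Hilbert space is not addressed here. No assumptions beyond ZFC are used.

## 2. The intermediate subspaces must be dense

The extra subspaces $V\otimes(e_1+\lambda e_2)$ have a version in every double triangle. Let
$$\mathcal G=\{(k,l,m)\in\mathcal K\times\mathcal L\times\mathcal M:\ k+l+m=0\}.$$

**Lemma 1.** Let $G\ne\{0\}$ be a linear subspace of $\mathcal G$ such that $(Ak,Al,Am)\in G$ for all $(k,l,m)\in G$ and $A\in\operatorname{Alg}(\mathfrak T)$. Let $\lambda\in\mathbb C\setminus\{0,1\}$. Then $Y_\lambda=\overline{\{k+\lambda l:(k,l,m)\in G\}}$ is invariant under $\operatorname{Alg}(\mathfrak T)$ and is none of $\{0\},\mathcal K,\mathcal L,\mathcal M$. So if $\mathfrak T$ is reflexive, then $Y_\lambda=\mathcal X$.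

*Proof.* Invariance is clear. Let $0\ne(k,l,m)\in G$. All three coordinates are non-zero: if $k=0$, then $l=-m\in\mathcal L\cap\mathcal M=\{0\}$, and similarly for the others. Now $k+\lambda l\ne0$, since otherwise $k\in\mathcal K\cap\mathcal L$. If $k+\lambda l\in\mathcal K$, then $l\in\mathcal K\cap\mathcal L$, so $l=0$. If $k+\lambda l\in\mathcal L$, then $k\in\mathcal L\cap\mathcal K$, so $k=0$. If $k+\lambda l\in\mathcal M$, then since $k+\lambda l=-m+(\lambda-1)l$ and $\lambda\ne1$, we get $l\in\mathcal M\cap\mathcal L$, so $l=0$. All of these are excluded. So $Y_\lambda$ contains a non-zero vector that lies in none of $\mathcal K,\mathcal L,\mathcal M$. $\square$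

A first use: suppose $\mathcal K+\mathcal L$ is closed. Then $\mathcal X=\mathcal K\oplus\mathcal L$ with bounded projections, and $D=1\oplus\lambda$ is a bounded invertible operator. Take $G=\mathcal G$. Every $m\in\mathcal M$ is $-(k+l)$ for a unique pair $(k,l)$, so $G\ne\{0\}$ and $\{k+\lambda l\}=D\mathcal M$. This subspace is closed and it is not $\mathcal X$, because $\mathcal M\ne\mathcal X$. By Lemma 1, $\mathfrak T$ is not reflexive. The other two sums are treated by renaming, and this is the second fact.

What have we learned? A reflexive example must be infinite-dimensional in an essential way, and if $\mathcal G\neq\{0\}$, the intermediate subspaces must all be dense.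

## 3. No compact operators: proof of Theorem C

Let $\mathfrak T$ be a reflexive double triangle.

**Step 1: finite-rank operators.** The aim is to show that a non-zero finite-rank operator in $\operatorname{Alg}(\mathfrak T)$ keeps some $Y_\lambda$ from being dense. Suppose $0\ne F\in\operatorname{Alg}(\mathfrak T)$ has finite rank. Since $\mathcal K+\mathcal L$ is dense and $F\mathcal K+F\mathcal L$ is finite-dimensional, hence closed, $F\mathcal X=F\mathcal K+F\mathcal L$. The sum is direct because $F\mathcal K\cap F\mathcal L\subset\mathcal K\cap\mathcal L=\{0\}$. In the same way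
$$F\mathcal X=F\mathcal K\oplus F\mathcal L=F\mathcal K\oplus F\mathcal M=F\mathcal L\oplus F\mathcal M .$$
Comparing dimensions, $F\mathcal K,F\mathcal L,F\mathcal M$ have a common dimension $d$, with $\dim F\mathcal X=2d$, so $d\ge1$. For finite-rank $F'\in\operatorname{Alg}(\mathfrak T)$ put
$$\mathcal N_{F'}=\{(k,l,m)\in F'\mathcal K\times F'\mathcal L\times F'\mathcal M:\ k+l+m=0\}\subset\mathcal G .$$
For $k\in F\mathcal K$ there is exactly one way to write $-k=l+m$ with $l\in F\mathcal L$, $m\in F\mathcal M$, because $F\mathcal X=F\mathcal L\oplus F\mathcal M$. So $(k,l,m)\mapsto k$ is a bijection $\mathcal N_F\to F\mathcal K$, and $\dim\mathcal N_F=d\ge1$.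

Let $G$ be the linear span of all $\mathcal N_{F'}$ with $F'\in\operatorname{Alg}(\mathfrak T)$ of finite rank. It is non-zero. An operator $A\in\operatorname{Alg}(\mathfrak T)$, applied coordinatewise, maps $\mathcal N_{F'}$ into $\mathcal N_{AF'}$, so it maps $G$ into $G$. By Lemma 1, $Y_\lambda=\mathcal X$ for $\lambda\notin\{0,1\}$. On the other hand, $F$ applied coordinatewise maps $G\subset\mathcal G$ into $\mathcal N_F$. So $F$ maps $\{k+\lambda l:(k,l,m)\in G\}$ into $\{k+\lambda l:(k,l,m)\in\mathcal N_F\}$, which has dimension at most $d$ and is closed. Hence $\dim FY_\lambda\le d<2d=\dim F\mathcal X$, and $Y_\lambda\ne\mathcal X$. This is a contradiction.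

**Step 2: a compact operator is non-zero on $\mathcal K$.** This prepares an application of Lomonosov's lemma inside $\mathcal K$. Let $0\ne B\in\operatorname{Alg}(\mathfrak T)$ be compact. If $B|_{\mathcal K}=0$, then $B(\mathcal K+\mathcal L)=B\mathcal L$, so $B\mathcal X\subset\overline{B\mathcal L}\subset\mathcal L$. Then $B\mathcal M\subset\mathcal M\cap\mathcal L=\{0\}$, so $B$ vanishes on the dense subspace $\mathcal K+\mathcal M$ and $B=0$, a contradiction. So $B|_{\mathcal K}\ne0$.

**Step 3: an eigenvalue.** We produce a compact operator in $\operatorname{Alg}(\mathfrak T)$ with eigenvalue $1$. A closed subspace of $\mathcal K$ invariant under $\{A|_{\mathcal K}:A\in\operatorname{Alg}(\mathfrak T)\}$ belongs to $\operatorname{Lat}\operatorname{Alg}(\mathfrak T)=\mathfrak T$, hence is $\{0\}$ or $\mathcal K$. Recall Lomonosov's lemma (V. Lomonosov, Funct. Anal. Appl. 7 (1973); see also Radjavi–Rosenthal, *Invariant Subspaces*, Ch. 8): if an algebra $\mathcal A$ of operators, which here contains the identity, has no non-trivial closed invariant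 subspace and $C_0\ne0$ is compact, then $1$ is an eigenvalue of $AC_0$ for some $A\in\mathcal A$. With $C_0=B|_{\mathcal K}$ it gives $A\in\operatorname{Alg}(\mathfrak T)$ and $0\ne x\in\mathcal K$ with $ABx=x$.

**Step 4: a finite-rank projection.** We now contradict Step 1. The operator $R=AB$ is compact. Let $P=\frac1{2\pi\mathrm i}\oint(z-R)^{-1}dz$ be its Riesz projection at $1$, over a small circle around $1$ that does not enclose $0$ and encloses no other spectral point. Since $(z-R)^{-1}x=(z-1)^{-1}x$, we have $Px=x$, so $P\ne0$. From $(z-R)^{-1}=z^{-1}+z^{-1}R(z-R)^{-1}$ and $\oint z^{-1}dz=0$, $P$ equals $R$ times a bounded operator. So $P$ is a compact projection, and it has finite rank.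

It remains to see that $P\in\operatorname{Alg}(\mathfrak T)$. Let $\mathcal C$ be the norm-closed algebra generated by $I$ and $R$; it lies in $\operatorname{Alg}(\mathfrak T)$. The set of $z$ in the resolvent set with $(z-R)^{-1}\in\mathcal C$ contains all $|z|>\|R\|$ by the Neumann series. It is relatively closed by continuity of the resolvent, and open by the expansion $(z-R)^{-1}=\sum_k(z_0-z)^k(z_0-R)^{-k-1}$. The spectrum of a compact operator is compact and countable, so the resolvent set is connected, and all resolvents lie in $\mathcal C$. Hence $P\in\mathcal C\subset\operatorname{Alg}(\mathfrak T)$ is non-zero of finite rank, contrary to Step 1. This proves Theorem C. $\blacksquare$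

## 4. Completing $V\otimes\mathbb C^2$ with $n$ norms

We keep the algebraic picture $V\otimes\mathbb C^2$ from finite dimensions, but we give $V$ several norms, one for each distinguished vector, and complete. We work with $n$ vectors; the case $n=3$ is enough for Theorem A.

Fix $n\ge3$ and pairwise linearly independent $e_1,\dots,e_n\in\mathbb C^2$. Let $g_a\in(\mathbb C^2)^*$ be non-zero with $\ker g_a=\mathbb Ce_a$, so $g_a(e_j)\ne0$ for $j\ne a$. Put
$$\Gamma=\max\Big\{\Big|\frac{g_a(e_i)}{g_a(e_b)}\Big|:\ a,\ b\ne a,\ i\Big\}\ge1 .$$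
For $a\ne b$, every $F\in(\mathbb C^2)^*$ satisfies
$$F=\frac{F(e_b)}{g_a(e_b)}\,g_a+\frac{F(e_a)}{g_b(e_a)}\,g_b, \tag{1}$$
as one sees by evaluating at $e_a$ and at $e_b$. For $n=3$ with $e_1,e_2,e_3$ as in Section 1 one may take $g_1(x,y)=y$, $g_2(x,y)=x$, $g_3(x,y)=x-y$, and $\Gamma=1$.

**Definition ($n$-normed space, object, contraction, $\kappa_a$).** An *$n$-normed space* is a complex vector space $V$ with $n$ norms $\|\cdot\|_1,\dots,\|\cdot\|_n$; if $\dim V<\infty$, we call it an *object*. A linear map $T$ between $n$-normed spaces is a *contraction* if $\|Tv\|_i\le\|v\|_i$ for all $i$ and $v$. For each $a$ put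
$$\kappa_a(v)=\inf\Big\{\sum_{j\ne a}\|v_j\|_j:\ \sum_{j\ne a}v_j=v\Big\}. \tag{2}$$

So $\kappa_a$ is the largest seminorm that is $\le\|\cdot\|_j$ for all $j\ne a$. On $V=\mathbb C$ with $\|v\|_i=r_i|v|$ it is $\kappa_a(v)=\min_{j\ne a}r_j\,|v|$. On an object it is a norm, because all norms on a finite-dimensional space are equivalent. For a linear functional $\theta$ and $c\ge0$,
$$|\theta|\le c\,\kappa_a\iff|\theta|\le c\|\cdot\|_j\ \text{ for all }j\ne a . \tag{3}$$
Moreover every contraction $T$ satisfies $\kappa_a(Tv)\le\kappa_a(v)$: apply $T$ to the decompositions of $v$.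

Now let $V\ne\{0\}$ be an $n$-normed space on which all $\kappa_a$ are norms. Let $E=V\otimes\mathbb C^2$, let $\widehat V_a\supset V$ be the completion of $(V,\kappa_a)$, and put
$$\|\zeta\|=\inf\Big\{\sum_i\|v_i\|_i:\ \zeta=\sum_iv_i\otimes e_i\Big\},\qquad \pi_a=\mathrm{id}\otimes g_a:E\to V .$$

**Lemma 2.**
(a) $\|\cdot\|$ is a norm on $E$, and $\pi_a$ extends to a bounded map $\pi_a:X\to\widehat V_a$ on the completion $X$ of $E$.
(b) Put $K_a=\overline{V\otimes e_a}\subset X$. Then $\ker\pi_a=K_a$.
(c) $K_a\ne\{0\}$, $K_a\ne X$, and $\overline{K_a+K_b}=X$ for $a\ne b$.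
(d) For each contraction $T:V\to V$, $T\otimes1$ extends to a contraction $\widetilde T$ on $X$ with $\widetilde TK_a\subset K_a$ for all $a$.

*Proof.* (a) $\|\cdot\|$ is finite because $e_1,e_2$ span $\mathbb C^2$, and it is a seminorm. If $\zeta=\sum_iv_i\otimes e_i$, then $\pi_a\zeta=\sum_{j\ne a}g_a(e_j)v_j$, so $\kappa_a(\pi_a\zeta)\le\max_{j}|g_a(e_j)|\sum_{j\ne a}\|v_j\|_j$. Taking the infimum, $\kappa_a(\pi_a\zeta)\le\max_j|g_a(e_j)|\,\|\zeta\|$. If $\|\zeta\|=0$, then $\pi_1\zeta=\pi_2\zeta=0$, and $\zeta=0$ because $g_1,g_2$ is a basis of $(\mathbb C^2)^*$.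

(b) $\pi_a$ vanishes on $V\otimes e_a$, hence on $K_a$. Conversely, let $\pi_a\xi=0$ and let $E\ni\zeta_m\to\xi$. Then $\kappa_a(\pi_a\zeta_m)\to0$. By (2) choose $v_j\in V$ $(j\ne a)$, depending on $m$, with $\sum_{j\ne a}v_j=\pi_a\zeta_m$ and $\sum_{j\neq a}\|v_j\|_j\le\kappa_a(\pi_a\zeta_m)+\frac1m$. Put $\zeta_m'=\sum_{j\ne a}g_a(e_j)^{-1}v_j\otimes e_j$. Then $\|\zeta_m'\|\to0$ and $\pi_a(\zeta_m-\zeta_m')=0$ in $V$, which means $\zeta_m-\zeta_m'\in V\otimes e_a$. So $\xi=\lim(\zeta_m-\zeta_m')\in K_a$.

(c) Let $0\ne v\in V$ and $a\ne b$. Then $\pi_b(v\otimes e_a)=g_b(e_a)v\ne0$. So $v\otimes e_a$ is a non-zero element of $K_a$, and it is not in $\ker\pi_b=K_b$. Finally $V\otimes e_a+V\otimes e_b=E$ is dense.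

(d) Apply $T$ to the $v_i$ in a representation of $\zeta$: $\|(T\otimes1)\zeta\|\le\|\zeta\|$. And $T\otimes1$ maps $V\otimes e_a$ into itself. $\square$

The dual unit ball is equally concrete. For linear $F:V\to(\mathbb C^2)^*$ write $F_i(v)=F(v)(e_i)$, and let $F$ also denote the functional $v\otimes e\mapsto F(v)(e)$ on $E$. Then
$$F\text{ has norm}\le1\text{ on }E\iff|F_i|\le\|\cdot\|_i\ \text{ for all }i . \tag{4}$$
Indeed $|F(\zeta)|\le\sum_i|F_i(v_i)|$ for each representation, and conversely $\|v\otimes e_i\|\le\|v\|_i$.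

Two things are missing in Lemma 2: the intersections $K_a\cap K_b$ must be $\{0\}$, and there must be enough operators $\widetilde T$.

## 5. Rank-one operators, and a vector that falls into two subspaces

Let $Y$ be a closed subspace invariant under the $\widetilde T$, and let $\xi=\sum_iv_i\otimes e_i\in Y$. If the $v_i$ are linearly independent, we would like a contraction $T$ with $Tv_1=\varphi$ and $Tv_i=0$ for $i\ge2$, up to a scalar factor, for then $\varphi\otimes e_1\in Y$. The first choice is a rank-one map $Tv=\tau(v)\varphi$ with $\tau$ a functional bounded for all the norms. Theorem C shows where this stops: if $\tau\ne0$ and $\varphi\neq 0$, then (a multiple of) $T$ is a contraction, $\widetilde T$ has rank $2$, and for $n=3$ the double triangle is not reflexive. So in the space we want, *no non-zero functional on $V$ is bounded for all three norms*.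

The way out is to prescribe $Ts=\tau(s)\varphi$ only for $s$ in a finite-dimensional subspace $S$. To extend $T$ to all of $V$, we make $V$ larger: if $V_m$ is a finite-dimensional stage, we glue a second copy of $V_m$ to it, identify $s$ in the copy with $Ts$ in the original for $s\in S$, and let $T$ map $V_m$ onto the copy. Now $T$ is defined on $V_m$ with values in the larger space. Repeat this forever. In the union $T$ is defined everywhere, and nothing forces it to have finite rank.

Enlarging $V$ has a price. Even when all $\kappa_a$ are norms, the completion can create vectors in $K_a\cap K_b$. Here is an example with $n=3$ and $e_3=-e_1-e_2$. Let $V$ be the space of finitely supported sequences, with unit vectors $\delta_k$, put $\sigma(v)=\sum_kv_k$ and $\omega(v)=\sum_k|v_k|/k$, and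
$$\|\cdot\|_2=\omega,\qquad\|\cdot\|_1=\|\cdot\|_3=|\sigma|+\omega .$$
All three norms dominate $\omega$, so $\kappa_a\ge\omega$ is a norm. For $m\ne l$ we have $\|\delta_m\otimes e_1-\delta_l\otimes e_1\|\le\|\delta_m-\delta_l\|_1=\frac1m+\frac1l$, so $\delta_m\otimes e_1$ converges to some $\xi\in K_1$. Also $\delta_m\otimes e_1+\delta_m\otimes e_3=-\delta_m\otimes e_2$ has norm at most $\frac1m$, so $\xi=-\lim\delta_m\otimes e_3\in K_3$. Is $\xi$ zero? The map $F(v)=\sigma(v)g_2$ has $F_1=\sigma$, $F_2=0$, $F_3=-\sigma$, so it has norm $\le1$ by (4), and $F(\delta_m\otimes e_1)=1$. So $0\ne\xi\in K_1\cap K_3$.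

Let us look at this from the side of $F$. By (1), for any $F$ and any $a\ne b$,
$$F(\zeta)=g_a(e_b)^{-1}F_b(\pi_a\zeta)+g_b(e_a)^{-1}F_a(\pi_b\zeta)\qquad(\zeta\in E). \tag{5}$$
If $|F_b|\le C\kappa_a$ and $|F_a|\le C\kappa_b$ for *some* $C$, the right side is continuous in $(\pi_a\zeta,\pi_b\zeta)$, so (5) extends to $X$ and $F$ vanishes on $\ker\pi_a\cap\ker\pi_b=K_a\cap K_b$. In the example with $(a,b)=(1,3)$ we would need $|\sigma|\le C\|\cdot\|_2=C\omega$. On the span of $\delta_1,\dots,\delta_m$ the best constant is $C=m$, and on $V$ there is none. So the cure is to enlarge $V$ only in such a way that every functional on a finite stage can be extended *while keeping its own constant $C$*. Different functionals may have different constants.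

## 6. Good extensions

**Definition ($\Phi^{ab}_C$, good extension).** Let $V$ be an $n$-normed space, $a\ne b$ and $C\ge1$. Let $\Phi^{ab}_C(V)$ be the set of linear $F:V\to(\mathbb C^2)^*$ with
$$|F_i|\le\|\cdot\|_i\ \ \forall i,\qquad |F_b|\le C\|\cdot\|_j\ \ \forall j\ne a,\qquad|F_a|\le C\|\cdot\|_j\ \ \forall j\ne b .$$
An inclusion $V\subset V'$ of objects is a *good extension* if the norms of $V'$ restrict to those of $V$ and, for all $a\ne b$ and $C\ge1$, every $F\in\Phi^{ab}_C(V)$ extends to some $F'\in\Phi^{ab}_C(V')$.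

By (3), the last two conditions say $|F_b|\le C\kappa_a$ and $|F_a|\le C\kappa_b$. On an object, every $F$ with $|F_i|\le\|\cdot\|_i$ for all $i$ belongs to $\Phi^{ab}_C$ for some $C$, by equivalence of norms. For $n=3$ and $V=\mathbb C$ with $\|v\|_i=r_i|v|$, an element of $\Phi^{12}_C(V)$ is given by numbers $f_1+f_2+f_3=0$ with $|f_i|\le r_i$ and $|f_1|,|f_2|\le Cr_3$. Compositions of good extensions are good.

Good extensions do not change $\kappa_a$. This is not automatic: an isometric extension can offer cheaper decompositions. Take $n=3$, $V=\mathbb Cv$ with $\|v\|_i=1$, and $V'=\mathbb Cv\oplus\mathbb Cw$ with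
$$\|\alpha v+\beta w\|_1=|\alpha|+|\beta|,\quad\|\alpha v+\beta w\|_2=\max(|\alpha+\beta|,\tfrac14|\beta|),\quad\|\alpha v+\beta w\|_3=\max(|\alpha|,\tfrac14|\beta|).$$
In $V$ we have $\kappa_1(v)=1$, but in $V'$ the decomposition $v=(v-w)+w$ shows $\kappa_1(v)\le\|v-w\|_2+\|w\|_3=\frac12$. By the next lemma this extension is not good.

**Lemma 3.** If $V\subset V'$ is good, then $\kappa_a^{V'}=\kappa_a^V$ on $V$.

*Proof.* "$\le$" holds because more decompositions are available. For "$\ge$", let $v\in V$ and choose a functional $\theta$ on $V$ with $|\theta|\le\kappa_a^V$ and $\theta(v)=\kappa_a^V(v)$. Choose $b\ne a$ that maximizes $|g_a(e_b)|$, and put $F=g_a(e_b)^{-1}\theta\,g_a$. Then $F_a=0$, $F_b=\theta$, and for $i\ne a$ we have $|F_i|=|g_a(e_i)/g_a(e_b)||\theta|\le|\theta|\le\|\cdot\|_i$. Also $|F_b|=|\theta|\le\|\cdot\|_j$ for all $j\ne a$. So $F\in\Phi^{ab}_1(V)$. Extend it to $F'\in\Phi^{ab}_1(V')$. Then $F'_b$ extends $\theta$ and $|F'_b|\le\|\cdot\|_j$ for all $j\ne a$, so $|F_b'|\le\kappa_a^{V'}$ by (3). Hence $\kappa_a^{V'}(v)\ge|F_b'(v)|=\theta(v)=\kappa_a^V(v)$.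 $\square$

## 7. Gluing along a partial map, and adjoining short vectors

The gluing of Section 5 is a pushout. We first say when it is good.

**Lemma 4 (pushout).** Let $W,W'$ be objects, $D\subset W'$ a subspace, and $T:D\to W$ linear with $\|Ts\|_i\le\|s\|_i$ for all $i$, such that

$(*)$ for all $a\ne b$, $C\ge1$ and $F\in\Phi_C^{ab}(W)$, the map $F\circ T$ on $D$ extends to an element of $\Phi_C^{ab}(W')$.

Let $W_1=(W\oplus W')/\{(Ts,-s):s\in D\}$ with $\|[w,w']\|_i=\inf_{s\in D}(\|w+Ts\|_i+\|w'-s\|_i)$. Then $w\mapsto[w,0]$ makes $W\subset W_1$ a good extension, and $w'\mapsto[0,w']$ is a contraction $W'\to W_1$ that extends $T$.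

For instance, if $D=\{0\}$, then $W_1$ is the direct sum with the added norms; if $D=W'$, then $W_1=W$.

*Proof.* These are quotient norms on a finite-dimensional space, hence norms. We have
$$\|[w,0]\|_i=\inf_s(\|w+Ts\|_i+\|s\|_i)\ge\inf_s(\|w\|_i-\|Ts\|_i+\|s\|_i)\ge\|w\|_i,$$
and "$\le$" follows with $s=0$. So $W\to W_1$ preserves each norm. Clearly $\|[0,w']\|_i\le\|w'\|_i$, and $[0,s]=[Ts,0]$ for $s\in D$, so $w'\mapsto[0,w']$ is a contraction that extends $T$.

For goodness, let $F\in\Phi_C^{ab}(W)$ and let $G\in\Phi_C^{ab}(W')$ extend $F\circ T$. Put $H[w,w']=F(w)+G(w')$. This is well defined since $F(Ts)-G(s)=0$, and $H$ extends $F$. For every representative, $|H_i[w,w']|\le\|w\|_i+\|w'\|_i$, $|H_b[w,w']|\le C(\|w\|_j+\|w'\|_j)$ for $j\ne a$, and $|H_a[w,w']|\le C(\|w\|_j+\|w'\|_j)$ for $j\ne b$. Take infima over representatives: $H\in\Phi_C^{ab}(W_1)$. $\square$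

We use the lemma to start an operator and to continue one. When can we start with $Ts=\tau(s)\varphi$? Any contraction decreases $\kappa_a$, so if $T$ is to be a contraction, then $|\tau(s)|\,\kappa_a(\varphi)\le\kappa_a(s)$ is forced for every $a$. Condition (ii) below is of the same kind, with $\varphi$ small.

**Lemma 5.** The hypotheses of Lemma 4 hold in each of these cases.
(i) $D\subset W'$ is a good extension and $T:D\to W$ is a contraction.
(ii) $W'=W$, $D=S$ is a subspace of $W$, and $Ts=\tau(s)\varphi$, where $\tau$ is a linear functional on $S$ with $|\tau|\le\kappa_a$ on $S$ for all $a$, and $\varphi\in W$ satisfies $\|\varphi\|_i\le\frac1{2\Gamma}$ for all $i$.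

*Proof.* (i) If $F\in\Phi_C^{ab}(W)$, then $F\circ T\in\Phi_C^{ab}(D)$ because $T$ is a contraction, and it extends because $D\subset W'$ is good.

(ii) First, for each $i$ and any $a\ne i$, $\|Ts\|_i\le|\tau(s)|\le\kappa_a(s)\le\|s\|_i$. For $(*)$, the trouble is that no single extension of $\tau$ to $W$ need be bounded by all norms. So we use different extensions: by Hahn–Banach, for each $a$ extend $\tau$ to a functional $\theta_a$ on $W$ with $|\theta_a|\le\kappa_a$, so $|\theta_a|\le\|\cdot\|_j$ for all $j\ne a$. Given $F\in\Phi_C^{ab}(W)$, put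
$$G(w)=\frac{F_b(\varphi)}{g_a(e_b)}\,\theta_a(w)\,g_a+\frac{F_a(\varphi)}{g_b(e_a)}\,\theta_b(w)\,g_b .$$
On $S$ both $\theta_a$ and $\theta_b$ equal $\tau$, so (1) gives $G(s)=\tau(s)F(\varphi)=F(Ts)$. It remains to check $G\in\Phi^{ab}_C(W)$.

If $i\ne a,b$, then $|\theta_a|,|\theta_b|\le\|\cdot\|_i$, so
$$|G_i(w)|\le\Gamma\big(|F_b(\varphi)|+|F_a(\varphi)|\big)\|w\|_i\le\Gamma\big(\|\varphi\|_b+\|\varphi\|_a\big)\|w\|_i\le\|w\|_i .$$
Since $g_b(e_b)=0$, we have $G_b=F_b(\varphi)\theta_a$ with $|F_b(\varphi)|\le\|\varphi\|_b\le1$. So $|G_b|\le\|\cdot\|_j\le C\|\cdot\|_j$ for all $j\ne a$, in particular $|G_b|\le\|\cdot\|_b$. Similarly $G_a=F_a(\varphi)\theta_b$ satisfies $|G_a|\le\|\cdot\|_j\le C\|\cdot\|_j$ for all $j\ne b$, in particular $|G_a|\le\|\cdot\|_a$. $\square$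

The last tool provides vectors $x^a$ that are tiny for $\|\cdot\|_a$ and yet of size $1$ for $\kappa_a$. Adding a multiple of $x^a\otimes e_a$ to a vector of $E$ hardly moves it, but it makes condition (ii) easier to satisfy.

**Lemma 6 (adjunction).** Let $V$ be an object and $0<\varepsilon\le1$. Let $V'=V\oplus\mathbb Cx^1\oplus\dots\oplus\mathbb Cx^n$ with
$$\Big\|v+\sum_kt_kx^k\Big\|_i=\|v\|_i+\varepsilon|t_i|+\sum_{k\ne i}|t_k| .$$
Then $V\subset V'$ is good, $\|x^i\|_i=\varepsilon$, and $\kappa_a(v+\sum_kt_kx^k)\ge\kappa_a(v)+|t_a|$.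

*Proof.* For goodness extend $F$ by $0$ on the $x^k$. For the inequality, let $v+\sum_kt_kx^k=\sum_{j\ne a}(v_j+\sum_kt_{kj}x^k)$. The vector $x^a$ has $j$-norm $1$ for $j\ne a$, so the sum of the $j$-norms is at least $\sum_{j\ne a}\|v_j\|_j+\sum_{j\ne a}|t_{aj}|\ge\kappa_a(v)+|t_a|$. $\square$

## 8. The tower

We now build good extensions $V_0\subset V_1\subset\cdots$ of objects. Each $V_m$ carries a basis that extends that of $V_{m-1}$ and contains the vectors $x^k$ adjoined when $V_m$ is made by Lemma 6. Write $\mathrm i$ for the imaginary unit, and let $V_m^{\mathbb Q}$ be the $\mathbb Q(\mathrm i)$-span of this basis. It is countable, dense in $V_m$, and contains $V_{m-1}^{\mathbb Q}$.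

**Definition (datum).** A *datum* for $V_m$ is a tuple $(s_1,\dots,s_r;\,b_1,\dots,b_r;\,\varphi)$ with $1\le r\le n$, linearly independent $s_k\in V_m^{\mathbb Q}$, $b_k\in\mathbb Q(\mathrm i)$, and $\varphi\in V_m^{\mathbb Q}$ with $\|\varphi\|_i\le\frac1{2\Gamma}$ for all $i$, such that
$$\Big|\sum_k\alpha_kb_k\Big|\le\kappa_a\Big(\sum_k\alpha_ks_k\Big)\qquad\text{for all }\alpha\in\mathbb C^r\text{ and all }a . \tag{6}$$

A datum is an order: produce an operator with $Ts_k=b_k\varphi$. Condition (6) is the hypothesis of Lemma 5(ii) for $\tau(s_k)=b_k$. The set of data for $V_m$ is countable, and it is non-empty (take $b_1=0$, $\varphi=0$). When $V_m$ has been built, enumerate its data as $(d_{m,k})_{k\ge1}$, with repetition.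

Fix a map $m\mapsto(p(m),k(m))$ from the odd numbers to $\mathbb N_0\times\mathbb N$ with $p(m)\le m$ that attains every pair infinitely often. (Run through a sequence that attains every pair infinitely often, and replace a pair by $(0,1)$ when its first entry exceeds $m$.)

**Construction.** Start with $V_0=\mathbb C$ and all norms equal to $|\cdot|$.

* If $m$ is even, $V_{m+1}$ is obtained from $V_m$ by Lemma 6 with $\varepsilon=2^{-m}$.
* If $m$ is odd and the pair $(p,k)=(p(m),k(m))$ occurs for the first time, let $d_{p,k}=(s_\cdot;b_\cdot;\varphi)$. Apply Lemmas 5(ii) and 4 with $W=W'=V_m$, $S=\operatorname{span}(s_\cdot)$, $\tau(s_k)=b_k$. The bound $|\tau|\le\kappa_a$ holds in $V_p$, and by Lemma 3 it is still valid in $V_m$.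
* If $m$ is odd and the pair was last treated at step $m'<m$, which gave a contraction $T:V_{m'}\to V_{m'+1}\subset V_m$, apply Lemmas 5(i) and 4 with $W=W'=V_m$, $D=V_{m'}$ and this $T$.

In both odd cases let $V_{m+1}=W_1\supset W=V_m$, and record for the pair $(p,k)$ the contraction $V_m\to V_{m+1}$ of Lemma 4, which extends the given partial map.

Let $V=\bigcup V_m$ and $V^{\mathbb Q}=\bigcup V_m^{\mathbb Q}$. The norms $\|\cdot\|_i$ are well defined on $V$. By Lemma 3 so are the norms $\kappa_a$, and they are given by (2) on $V$, because each decomposition in $V$ already lives in some $V_q$, where the infimum is the same. The set $V^{\mathbb Q}$ is $\|\cdot\|_i$-dense in $V$, and $\dim V=\infty$. A tuple in $V^{\mathbb Q}$ with the properties of a datum, measured in $V$, is a datum for every sufficiently late $V_q$.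

**Lemma 7.**
(a) For each datum $(s_\cdot;b_\cdot;\varphi)$ of any $V_m$ there is a contraction $T:V\to V$ with $Ts_k=b_k\varphi$ for all $k$.
(b) Every $F\in\Phi^{ab}_C(V_m)$ extends to an element of $\Phi^{ab}_C(V)$.

*Proof.* (a) The datum is $d_{m,k}$ for some $k$. The pair $(m,k)$ is treated infinitely often, each recorded contraction extends the one before, and their domains exhaust $V$. (b) Extend step by step along the good extensions $V_m\subset V_{m+1}\subset\cdots$. $\square$

Let $E$, $X$, $\pi_a$, $K_a$ be formed from this $V$ as in Section 4. Lemma 2 applies. $X$ is separable, since $E$ has countable dimension.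

## 9. The subspaces $K_a$ meet only in $0$

**Lemma 8.** $K_a\cap K_b=\{0\}$ for $a\ne b$.

*Proof.* Let $\xi\in K_a\cap K_b$; by Lemma 2(b), $\pi_a\xi=\pi_b\xi=0$. Let $\eta>0$, and pick $m$ and $\zeta\in V_m\otimes\mathbb C^2$ with $\|\xi-\zeta\|<\eta$. Let $\|\cdot\|_{(m)}$ be the norm of Section 4 formed with the object $V_m$, so that all $v_i$ are taken in $V_m$. Then $\|\zeta\|\le\|\zeta\|_{(m)}$.

By Hahn–Banach there is a functional of norm $\le1$ on $(V_m\otimes\mathbb C^2,\|\cdot\|_{(m)})$ with value $\|\zeta\|_{(m)}$ at $\zeta$. By (4) for $V_m$, it is given by a linear $F:V_m\to(\mathbb C^2)^*$ with $|F_i|\le\|\cdot\|_i$ for all $i$. Since $V_m$ is finite-dimensional, $F\in\Phi^{ab}_C(V_m)$ for some $C\ge1$. How large $C$ is does not matter. Extend $F$ to an element of $\Phi^{ab}_C(V)$ by Lemma 7(b). By (4), the extended $F$ has norm $\le1$ on $E$, hence on $X$. By (3), $|F_b|\le C\kappa_a$ and $|F_a|\le C\kappa_b$ on $V$, so (5) extends by continuity to $X$, and $F(\xi)=0$. Therefore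
$$\|\zeta\|\le\|\zeta\|_{(m)}=F(\zeta)=F(\zeta-\xi)\le\eta,$$
and $\|\xi\|\le2\eta$. As $\eta$ was arbitrary, $\xi=0$. $\square$

With Lemma 2(c), the subspaces $K_1,\dots,K_n$ are pairwise distinct, different from $\{0\}$ and $X$, with pairwise trivial intersections and pairwise dense sums. So $\mathfrak L=\{\{0\},K_1,\dots,K_n,X\}$ is a subspace lattice of the shape required in Theorem B, and a double triangle if $n=3$. By Lemma 2(d), $\widetilde T\in\operatorname{Alg}(\mathfrak L)$ for each contraction $T:V\to V$.

## 10. Every invariant subspace is on the list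

Let $Y\ne\{0\}$ be a closed subspace of $X$ that is invariant under $\widetilde T$ for all contractions $T:V\to V$. We show $Y\in\mathfrak L$. Since $\{0\}\in\mathfrak L$, this gives $\operatorname{Lat}\operatorname{Alg}(\mathfrak L)\subset\mathfrak L$.

Before the proof, let us see why a subspace like $V\otimes e$ no longer survives. For $n=3$, take $0\ne v\in V$ and $e=e_1+\lambda e_2$ with $\lambda\ne0,1$. We have $v\otimes e=v\otimes e_1+\lambda v\otimes e_2+0\otimes e_3$, and since $e_1+e_2+e_3=0$ we may add one and the same vector $u$ to the three coefficients. Then we add small vectors $t\,x^i\otimes e_i$. The new coefficients $s_1=v+u+tx^1$, $s_2=\lambda v+u+tx^2$, $s_3=u+tx^3$ turn out to be independent enough that some $T$ sends them to small multiples of $\varphi,0,0$. So $\widetilde T(v\otimes e)$, which is $Tv\otimes e$, lies close to a multiple of $\varphi\otimes e_1$. Now the proof.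

**Step 1: lifts.** This step represents every vector of $X$, not only of $E$, as $\sum p_i\otimes e_i$. Let $\widehat V^{(i)}$ be the completion of $(V,\|\cdot\|_i)$. The map $(v_i)\mapsto\sum_iv_i\otimes e_i$ extends to a contraction from the $\ell^1$-sum of the $\widehat V^{(i)}$ into $X$, written $(p_i)\mapsto\sum_ip_i\otimes e_i$. It is onto: write $\xi=\sum_m\zeta_m$ with $\zeta_m\in E$ and $\sum\|\zeta_m\|<\infty$, choose $\zeta_m=\sum_iv_i^m\otimes e_i$ with $\sum_i\|v_i^m\|_i\le\|\zeta_m\|+2^{-m}$, and put $p_i=\sum_mv_i^m$. We call $(p_i)$ a *lift* of $\xi=\sum p_i\otimes e_i$. For $j\ne a$ the inequality $\kappa_a\le\|\cdot\|_j$ gives a contraction $\iota_{ja}:\widehat V^{(j)}\to\widehat V_a$ that is the identity on $V$. By continuity,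
$$\pi_a\xi=\sum_{j\ne a}g_a(e_j)\,\iota_{ja}p_j\qquad\text{if }\xi=\sum_ip_i\otimes e_i . \tag{7}$$

**Step 2: an independent lift.** *Suppose $\xi\in Y\setminus\bigcup_iK_i$. Then $\xi$ has a lift $(p_i)$ such that for each $a$ the vectors $\iota_{ja}p_j$ $(j\ne a)$ are linearly independent in $\widehat V_a$.* We need this because a relation $\sum_{j\ne a}\alpha_j\iota_{ja}p_j=0$ would restrict the possible values of $T$: contractions act on $\widehat V_a$.

Take any lift $(p_i)$. Let $H_a=\operatorname{span}\{\iota_{ja}p_j:j\ne a\}\subset\widehat V_a$ and $H=\sum_a(V\cap H_a)\subset V$, where $V\subset\widehat V_a$. Then $\dim H<\infty$. Write $e_i=c_ie_1+d_ie_2$ for $i\ge3$. As $\dim V=\infty$, choose $u_3,\dots,u_n\in V$ linearly independent modulo $H$, and put $u_1=-\sum_{i\ge3}c_iu_i$, $u_2=-\sum_{i\ge3}d_iu_i$. Then $\sum_iu_i\otimes e_i=0$, so $(p_i+u_i)$ is also a lift of $\xi$. (For $n=3$ and $e_3=-e_1-e_2$ all $u_i$ are equal.)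

Suppose $\sum_{j\ne a}\alpha_j\iota_{ja}(p_j+u_j)=0$, and put $\alpha_a=0$. Then
$$\sum_j\alpha_ju_j=\sum_{i\ge3}(\alpha_i-c_i\alpha_1-d_i\alpha_2)u_i$$
lies in $V$ and equals $-\sum_{j\ne a}\alpha_j\iota_{ja}p_j\in H_a$, so it lies in $H$. By the choice of the $u_i$, $\alpha_i=c_i\alpha_1+d_i\alpha_2$ for $i\ge3$. In other words, $\alpha_i=g(e_i)$ for all $i$, where $g\in(\mathbb C^2)^*$ has $g(e_1)=\alpha_1$, $g(e_2)=\alpha_2$. As $g(e_a)=\alpha_a=0$, $g=\gamma g_a$ for a scalar $\gamma$. By (7) for the new lift, $0=\sum_{j\ne a}\alpha_j\iota_{ja}(p_j+u_j)=\gamma\,\pi_a\xi$. Since $\xi\notin K_a=\ker\pi_a$, $\gamma=0$ and $\alpha=0$. So the lift $(p_i+u_i)$ has the required property.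

**Step 3: $Y=X$ if $Y\not\subset\bigcup_iK_i$.** *With $\xi$ as in Step 2, $Y=X$.* We approximate the lift by vectors $s_i\in V^{\mathbb Q}$ that satisfy (6) with a margin independent of the approximation.

Take the lift of Step 2. By linear independence there is $\delta>0$ with $\kappa_a(\sum_{j\ne a}\alpha_j\iota_{ja}p_j)\ge2\delta\sum_{j\ne a}|\alpha_j|$ for all $a$ and $\alpha$. Choose $v_i^l\in V^{\mathbb Q}$ with $\|v_i^l-p_i\|_i\to0$ as $l\to\infty$. Since $\iota_{ja}$ is a contraction, as soon as $\|v_j^l-p_j\|_j\le\delta$ for all $j$ we have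
$$\kappa_a\Big(\sum_{j\ne a}\alpha_jv_j^l\Big)\ge\delta\sum_{j\ne a}|\alpha_j|\qquad\text{for all }a,\alpha . \tag{8}$$
This is not yet (6) for $(v^l_1,\dots,v^l_n)$: the coefficient $\alpha_a$ is absent, and $v_a^l$ may be nearly cancelled by the others in $\kappa_a$. Here the vectors $x^a$ help. Fix such an $l$. Let $G_l=\max_a\kappa_a(v_a^l)$ and let $t_l\ge G_l+\delta$ be an integer. Choose an even $m$ with all $v_i^l\in V_m$ and $t_l2^{-m}\le1/l$. With $x^1,\dots,x^n\in V_{m+1}^{\mathbb Q}$ adjoined at step $m$, put
$$s_i^l=v_i^l+t_lx^i\in V^{\mathbb Q}.$$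
Then $\|s_i^l-p_i\|_i\le\|v_i^l-p_i\|_i+t_l2^{-m}\to0$ as $l\to\infty$. By Lemma 6 and (8), for all $a,\alpha$,
$$\kappa_a\Big(\sum_i\alpha_is_i^l\Big)\ge\kappa_a\Big(\sum_i\alpha_iv_i^l\Big)+t_l|\alpha_a|\ge\delta\sum_{j\ne a}|\alpha_j|-G_l|\alpha_a|+(G_l+\delta)|\alpha_a|=\delta\sum_i|\alpha_i| .$$
In particular the $s_i^l$ are linearly independent.

Let $\varphi\in V^{\mathbb Q}$ and $\beta\in\mathbb Q(\mathrm i)^n$. Choose rational $\varepsilon_1,\varepsilon_2>0$, independent of $l$, with $\varepsilon_1|\beta_i|\le\delta$ and $\|\varepsilon_2\varphi\|_i\le\frac1{2\Gamma}$ for all $i$. Then $|\sum_i\alpha_i\varepsilon_1\beta_i|\le\delta\sum_i|\alpha_i|\le\kappa_a(\sum_i\alpha_is_i^l)$, so $(s_1^l,\dots,s_n^l;\,\varepsilon_1\beta_1,\dots,\varepsilon_1\beta_n;\,\varepsilon_2\varphi)$ is a datum. Let $T_l$ be a contraction as in Lemma 7(a). Since $\widetilde T_l(s_i^l\otimes e_i)=\varepsilon_1\varepsilon_2\beta_i\,\varphi\otimes e_i$,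
$$\Big\|\widetilde T_l\xi-\varepsilon_1\varepsilon_2\sum_i\beta_i\,\varphi\otimes e_i\Big\|=\Big\|\widetilde T_l\Big(\xi-\sum_is_i^l\otimes e_i\Big)\Big\|\le\sum_i\|p_i-s_i^l\|_i\to0 .$$
As $\widetilde T_l\xi\in Y$ and $Y$ is closed, $\sum_i\beta_i\,\varphi\otimes e_i\in Y$. With $\beta$ a coordinate vector, $\varphi\otimes e_i\in Y$ for all $i$ and all $\varphi\in V^{\mathbb Q}$. Since $V^{\mathbb Q}$ is $\|\cdot\|_i$-dense in $V$ and $\|v\otimes e_i\|\le\|v\|_i$, $Y\supset K_i$ for all $i$. Hence $Y=X$ by Lemma 2(c).

**Step 4: inside one $K_b$.** *If $0\ne\xi\in Y\cap K_b$, then $Y\supset K_b$.* The method is the same, with one vector in place of $n$.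

For $a\ne b$, $\xi\notin K_a$ by Lemma 8, so $\pi_a\xi\ne0$. Choose $v^l\in V^{\mathbb Q}$ with $v^l\otimes e_b\to\xi$. Since $\pi_a(v^l\otimes e_b)=g_a(e_b)v^l$, for each $a\ne b$ the numbers $\kappa_a(v^l)$ converge to a positive limit. About $\kappa_b(v^l)$ we know nothing, so again we add a short vector. Choose an even $m\ge l$ with $v^l\in V_m$, let $x^b$ be adjoined at step $m$, and put $s^l=v^l+x^b$. By Lemma 6, $\kappa_a(s^l)\ge\kappa_a(v^l)$ for $a\ne b$, and $\kappa_b(s^l)\ge1$. Moreover $\|x^b\otimes e_b\|\le\|x^b\|_b=2^{-m}\le2^{-l}$, so $s^l\otimes e_b\to\xi$. Hence there is a rational $c\in(0,1]$ with $\kappa_a(s^l)\ge c$ for all $a$ and all large $l$.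

For $\varphi\in V^{\mathbb Q}$ and a rational $\varepsilon_2>0$ with $\|\varepsilon_2\varphi\|_i\le\frac1{2\Gamma}$ for all $i$, the tuple $(s^l;c;\varepsilon_2\varphi)$ is a datum with $r=1$. The corresponding $T_l$ satisfies
$$\|\widetilde T_l\xi-c\,\varepsilon_2\,\varphi\otimes e_b\|=\|\widetilde T_l(\xi-s^l\otimes e_b)\|\le\|\xi-s^l\otimes e_b\|\to0 .$$
So $\varphi\otimes e_b\in Y$ for all $\varphi\in V^{\mathbb Q}$, and $Y\supset K_b$ by density.

**Step 5: conclusion.** We put the two cases together. If $Y\not\subset\bigcup_iK_i$, then $Y=X$ by Step 3. Otherwise $Y=\bigcup_i(Y\cap K_i)$. A complex vector space is not a finite union of proper subspaces, so $Y\subset K_b$ for some $b$. As $Y\ne\{0\}$, Step 4 gives $Y=K_b$. In all cases $Y\in\mathfrak L$, so $\operatorname{Lat}\operatorname{Alg}(\mathfrak L)=\mathfrak L$. This proves Theorem B, and Theorem A is its case $n=3$. $\blacksquare$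

We can now return to the extra lines of Section 1. Let $e\in\mathbb C^2$ be non-zero and not a multiple of any $e_i$. The subspace $\overline{V\otimes e}$ of $X$ is invariant under all $\widetilde T$, and for $0\ne v\in V$ and each $b$ we have $\pi_b(v\otimes e)=g_b(e)v\ne0$, so $v\otimes e\notin K_b$. By Step 3, $V\otimes e$ is dense in $X$. In finite dimensions these subspaces spoiled reflexivity; here they are still present in $E$, but their closures are all of $X$.
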